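\title{The ratio of domination to irredundance in graphs of given maximum degree}

\begin{abstract}
Let $c_\Delta$ be the supremum of $\gamma(G)/\operatorname{ir}(G)$ over all graphs $G$ of maximum degree $\Delta$, where $\gamma$ is the domination number and $\operatorname{ir}$ is the irredundance number. We prove that $c_\Delta=2-\frac{1}{\Delta-1}$ for every $\Delta\ge 2$ and that the supremum is attained. This confirms the conjecture that $(c_\Delta)$ is strictly increasing, starts at $c_2=1$ and tends to $2$. For $\Delta\ge3$ we describe the neighborhood of a smallest maximal irredundant set in a graph that attains the bound, and we deduce that the bound is attained with $\operatorname{ir}(G)=n$ if and only if $\operatorname{lcm}(2,\Delta-1)$ divides $n$. The proofs are elementary and self-contained.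
\end{abstract}

\section{Introduction}\label{sec:intro}

All graphs in this paper are finite, simple and nonempty. For a graph $G=(V,E)$ and $v\in V$, let $N(v)$ be the set of neighbors of $v$ and $N[v]=N(v)\cup\{v\}$. For $X\subseteq V$, let $G[X]$ be the subgraph induced by $X$ and $N[X]=\bigcup_{v\in X}N[v]$; we say that $X$ \emph{dominates} the vertices of $N[X]$. A set $D\subseteq V$ is \emph{dominating} if every vertex of $V\setminus D$ is adjacent to a vertex of $D$, that is, if $N[D]=V$. The \emph{domination number} $\gamma(G)$ is the size of a smallest dominating set.

Let $X\subseteq V$ and $v\in X$. A \emph{private neighbor} of $v$ with respect to $X$ is a vertex $u\in V\setminus X$ with $N(u)\cap X=\{v\}$. The vertex $v$ is \emph{redundant} in $X$ if it is not isolated in $G[X]$ and has no private neighbor with respect to $X$. A set $I\subseteq V$ is \emph{irredundant} if none of its vertices is redundant in it, and an irredundant set $I$ is \emph{maximal} if $I\cup\{u\}$ is not irredundant for any $u\in V\setminus I$. The \emph{irredundance number} $\operatorname{ir}(G)$ is the size of a smallest maximal irredundant set. A single vertex is irredundant, so the empty set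 is not maximal and $\operatorname{ir}(G)\ge1$.

The vertices that $X$ dominates and $X\setminus\{v\}$ does not are the private neighbors of $v$ and, if $v$ is isolated in $G[X]$, the vertex $v$ itself. Thus $v$ is redundant in $X$ exactly when $N[X\setminus\{v\}]=N[X]$, and an irredundant set is one in which every vertex dominates something that the others miss. This ties the two parameters together. Let $D$ be a smallest dominating set. No vertex of $D$ is redundant, since removing it would leave a smaller dominating set, and every $u\notin D$ is redundant in $D\cup\{u\}$, since $N[D]=V$ already. So $D$ is a maximal irredundant set, and $\operatorname{ir}(G)\le\gamma(G)$. A maximal irredundant set need not be dominating, however: the process of adding vertices can stop early because each further vertex would make an earlier one redundant. How much smaller than $\gamma(G)$ can $\operatorname{ir}(G)$ be?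

Allan and Laskar, and independently Bollob\'as and Cockayne, proved that $\gamma(G)<2\operatorname{ir}(G)$ for every graph $G$. For small degrees more is known: paths and cycles have equal domination and irredundance numbers, and for graphs of maximum degree $3$ one has the sharp bound $\gamma(G)\le\frac32\operatorname{ir}(G)$. For $\Delta\ge2$ let
\[
c_\Delta=\sup\left\{\frac{\gamma(G)}{\operatorname{ir}(G)}\;:\; G \text{ has maximum degree } \Delta\right\},
\]
the best constant in an inequality $\gamma(G)\le c\operatorname{ir}(G)$ for graphs of maximum degree $\Delta$. The problem that we address comes from the paper of Kaemawichanurat and Favaron~\cite{KF}.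

\begin{quote}
\textbf{Conjecture.} \emph{The sequence $(c_\Delta)_{\Delta\ge2}$ is strictly increasing, satisfies $c_2=1$, and converges to $2$ as $\Delta\to\infty$.}
\end{quote}

We prove the conjecture by determining the sequence. None of the known results quoted above is used in the proofs.

\begin{theorem}\label{thm:main}
For every $\Delta\ge2$,
\[
c_\Delta=2-\frac1{\Delta-1}=\frac{2\Delta-3}{\Delta-1},
\]
and the supremum is attained. In particular $c_2=1$, $c_3=\frac32$, the sequence $(c_\Delta)$ is strictly increasing, and $c_\Delta\to2$.
\end{theorem}

The upper bound holds for every maximal irredundant set, not only for a smallest one, and only the vertices that are not isolated in $G[I]$ contribute to the excess.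

\begin{theorem}\label{thm:upper}
Let $\Delta\ge2$, let $G$ have maximum degree at most $\Delta$, let $I$ be any maximal irredundant set of $G$, and let $I_1$ be the set of non-isolated vertices of $G[I]$. Then
\[
\gamma(G)\le |I|+\frac{\Delta-2}{\Delta-1}\,|I_1|\le\Bigl(2-\frac1{\Delta-1}\Bigr)|I|.
\]
\end{theorem}

\begin{theorem}\label{thm:sharp}
Let $\Delta\ge2$ and let $n\ge1$ be a multiple of $\operatorname{lcm}(2,\Delta-1)$. Then there is a graph $G$ of maximum degree exactly $\Delta$ with $\operatorname{ir}(G)=n$ and $\gamma(G)=\bigl(2-\frac1{\Delta-1}\bigr)n$.
\end{theorem}

Theorem~\ref{thm:main} follows from these two. Theorem~\ref{thm:upper} with $|I|=\operatorname{ir}(G)$ gives $c_\Delta\le2-\frac1{\Delta-1}$, and Theorem~\ref{thm:sharp} gives a graph that attains this value. The differences are $c_{\Delta+1}-c_\Delta=\frac1{\Delta-1}-\frac1\Delta=\frac1{\Delta(\Delta-1)}>0$, and $\frac1{\Delta-1}\to0$.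

The divisibility condition in Theorem~\ref{thm:sharp} is not an accident of the construction. Given a set $I\subseteq V$, call a vertex $z\in V\setminus I$ \emph{shared} if it has at least two neighbors in $I$.

\begin{theorem}\label{thm:equality}
Let $\Delta\ge3$, let $G$ have maximum degree at most $\Delta$ and $\gamma(G)=\bigl(2-\frac1{\Delta-1}\bigr)\operatorname{ir}(G)$, and let $I$ be a maximal irredundant set with $|I|=\operatorname{ir}(G)$. Then the following hold.
\begin{enumerate}
\item[(a)] $G[I]$ is $1$-regular. Every $v\in I$ has degree $\Delta$, with exactly one neighbor in $I$, exactly one private neighbor with respect to $I$, and exactly $\Delta-2$ shared neighbors.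
\item[(b)] Every shared vertex $z$ has exactly two neighbors in $I$. The pairs $N(z)\cap I$ of distinct shared vertices $z$ are distinct, and they form the edges of a disjoint union of copies of $K_{\Delta-1}$ with vertex set $I$.
\item[(c)] $\operatorname{lcm}(2,\Delta-1)$ divides $\operatorname{ir}(G)$.
\end{enumerate}
Consequently, for $\Delta\ge3$ and $n\ge1$, a graph of maximum degree $\Delta$ with $\operatorname{ir}(G)=n$ and $\gamma(G)=\bigl(2-\frac1{\Delta-1}\bigr)n$ exists if and only if $\operatorname{lcm}(2,\Delta-1)$ divides $n$.
\end{theorem}

Section~\ref{sec:small} shows the method on two small graphs. Sections~\ref{sec:upper}, \ref{sec:sharp} and~\ref{sec:equality} prove Theorems~\ref{thm:upper}, \ref{thm:sharp} and~\ref{thm:equality}.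

\section{Two small graphs}\label{sec:small}

Let $P_6$ be the path $w_1a_1v_1v_2a_2w_2$, and let $G_7$ be obtained from it by adding a vertex $z$ adjacent to $v_1$ and $v_2$. The maximum degrees are $2$ and $3$. In both graphs take $I=\{v_1,v_2\}$.

The vertex $a_i$ is a private neighbor of $v_i$, and it is the only one, because $z$ is shared. So $I$ is irredundant. It is maximal: adding $a_i$ or $w_i$ destroys the private neighbor of $v_i$, and $z$ is redundant in $I\cup\{z\}$ because both of its neighbors lie in $I$. A maximal irredundant set with a single vertex $v$ has $N[v]=V$, since otherwise we could add a non-neighbor of $v$ and obtain two isolated vertices. Neither graph has such a vertex, so $\operatorname{ir}=2$ in both.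

The set $I$ does not dominate $w_1$ and $w_2$. We repair this by adding the private neighbors: $I\cup\{a_1,a_2\}$ is dominating and has size $4=2|I|$. This is wasteful, because $v_i$ is now dominated by $a_i$, and the only reason to keep $v_i$ is to dominate its other neighbors outside $I$. In $P_6$ there are none. Both vertices of $I$ can be deleted, $\{a_1,a_2\}$ is dominating, and $\gamma=\operatorname{ir}=2$. In $G_7$ the shared vertex $z$ forbids deleting both, but one can go: $\{v_2,a_1,a_2\}$ is dominating. This is optimal, since a dominating set meets each of the pairwise disjoint sets $N[w_1]$, $N[w_2]$, $N[z]$. So $\gamma(G_7)=3=\frac32\operatorname{ir}(G_7)$.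

The general proof follows this pattern: add at most one private neighbor for each vertex of $I$, then delete a large set $S\subseteq I$. A shared vertex such as $z$ imposes one constraint, namely that not all its neighbors in $I$ are deleted. Record the constraint as an edge between two of these neighbors in an auxiliary graph $H$; then it suffices that $S$ be independent in $H$. A vertex $v$ that is not isolated in $G[I]$ spends one edge on a neighbor in $I$ and one on a private neighbor, so it has at most $\Delta-2$ shared neighbors. Hence $H$ has maximum degree at most $\Delta-2$, and such a graph has an independent set containing a fraction $\frac1{\Delta-1}$ of its vertices, but no more when it consists of copies of $K_{\Delta-1}$. This suggests the value $2-\frac1{\Delta-1}$. For $P_6$ the graph $H$ is two copies of $K_1$, and for $G_7$ it is one copy of $K_2$.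

One difficulty is invisible in these graphs. A vertex $v$ may have several private neighbors, only one of which is added, and deleting $v$ may leave the others undominated. Most of the work goes into showing that the vertices for which this cannot be avoided are few, and that other vertices of $I$ pay for them.

\section{The upper bound}\label{sec:upper}

Throughout this section $\Delta\ge2$, the graph $G$ has maximum degree at most $\Delta$, the set $I$ is maximal irredundant, and $I_1$ is the set of non-isolated vertices of $G[I]$. Let $U=V\setminus N[I]$ be the set of vertices that $I$ does not dominate, and for $v\in I_1$ let $P(v)$ be the set of private neighbors of $v$ with respect to $I$. The sets $P(v)$ are nonempty because $I$ is irredundant; they are pairwise disjoint and disjoint from $I$ and $U$. Each neighbor of $v\in I_1$ lies in $I$, lies in $P(v)$, or is shared, and the first two classes are nonempty. Hence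
\begin{equation}\label{eq:deg}
\text{every $v\in I_1$ has at most $\Delta-2$ shared neighbors.}
\end{equation}

\subsection{Dominating the vertices that $I$ misses}

Maximality says that each vertex added to $I$ makes some vertex redundant. When that vertex lies in $I_1$, this is a statement about adjacency.

\begin{lemma}\label{lem:add}
Let $u\in V\setminus I$, and let $y\in I_1$ be redundant in $I\cup\{u\}$. Then $P(y)\subseteq N[u]$.
\end{lemma}

\begin{proof}
Let $p\in P(y)$ with $p\ne u$. Then $p\notin I\cup\{u\}$ and $N(p)\cap I=\{y\}$. Since $p$ is not a private neighbor of $y$ with respect to $I\cup\{u\}$, it is adjacent to $u$.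
\end{proof}

\begin{lemma}\label{lem:U}
For every $w\in U$ there is a vertex $v\in I_1$ with $P(v)\subseteq N(w)$.
\end{lemma}

\begin{proof}
By maximality, some vertex $v$ is redundant in $I\cup\{w\}$. As $w$ has no neighbor in $I$, the non-isolated vertices of $G[I\cup\{w\}]$ are those of $I_1$, so $v\in I_1$. Lemma~\ref{lem:add} gives $P(v)\subseteq N[w]$, and $w\notin P(v)$ because $w\in U$.
\end{proof}

So any single private neighbor of $v$ dominates $w$. We separate the vertices of $I_1$ that occur in this way from the others:
\[
A=\{v\in I_1:\ P(v)\subseteq N(w)\text{ for some }w\in U\},\qquad B=I_1\setminus A.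
\]
A \emph{system of representatives} is a choice of a vertex $v'\in P(v)$ for each $v\in A$; we write $A'=\{v':v\in A\}$. Then $|A'|=|A|$ and $A'\cap I=\emptyset$. By Lemma~\ref{lem:U}, $A'$ dominates $U$, whichever representatives are chosen. Thus $I\cup A'$ is dominating and $\gamma(G)\le|I|+|A|\le2|I|$.

To improve this we delete a set $S\subseteq A$ from $I\cup A'$. A deleted vertex $v$ is still dominated by $v'$. Two kinds of vertices are at risk: the private neighbors of vertices of $S$, and the shared vertices whose neighbors in $I$ all lie in $S$. We treat them in turn.

\subsection{Private neighbors: free and locked vertices}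

Let $v\in A$ and $a\in P(v)$. If $v$ is deleted, $a$ needs a new dominating vertex, and the natural candidates are the representatives, which are private neighbors themselves. To find private neighbors adjacent to $a$ we use maximality a second time, now adding $a$ to $I$. This helps only if the redundant vertex is not $a$ itself, and that is where the hypothesis $v\in A$ enters.

\begin{lemma}\label{lem:phi}
Let $v\in A$ and $a\in P(v)$. Then there is a vertex $\varphi(a)\in I_1$ with $P(\varphi(a))\subseteq N[a]$. If $\varphi(a)\ne v$, then $P(\varphi(a))\subseteq N(a)$.
\end{lemma}

\begin{proof}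
Choose $w\in U$ with $P(v)\subseteq N(w)$; then $w$ is adjacent to $a$. By maximality, some vertex $y$ is redundant in $I\cup\{a\}$. The only neighbor of $a$ in $I$ is $v\in I_1$, so the non-isolated vertices of $G[I\cup\{a\}]$ are those of $I_1\cup\{a\}$. The vertex $a$ is not redundant, because $w\notin I\cup\{a\}$ and $N(w)\cap(I\cup\{a\})=\{a\}$. Hence $y\in I_1$, and Lemma~\ref{lem:add} gives $P(y)\subseteq N[a]$. Put $\varphi(a)=y$. If $y\ne v$, then $a\notin P(y)$ because $P(y)\cap P(v)=\emptyset$, so $P(y)\subseteq N(a)$.
\end{proof}

Fix such a function $\varphi$ on $\bigcup_{v\in A}P(v)$. For $a\in P(v)$ there are three possibilities. If $\varphi(a)=v$, then $a$ dominates all of $P(v)$ and is an ideal representative. If $\varphi(a)\in A\setminus\{v\}$, then $a$ is adjacent to the representative of $\varphi(a)$, whichever it is. If $\varphi(a)\in B$, the lemma promises nothing, because vertices of $B$ have no representatives. One such vertex $a$ can be saved by making it the representative of $v$; two cannot. Accordingly, each $v\in A$ falls into exactly one of three cases: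
\begin{enumerate}
\item[(i)] some $a\in P(v)$ satisfies $P(v)\subseteq N[a]$;
\item[(ii)] case (i) fails, and at most one $a\in P(v)$ has $\varphi(a)\in B$;
\item[(iii)] case (i) fails, and at least two vertices $a\in P(v)$ have $\varphi(a)\in B$.
\end{enumerate}
We call $v$ \emph{free} in cases (i) and (ii) and \emph{locked} in case (iii). Let $F$ and $L$ be the sets of free and locked vertices, so $A$ is the disjoint union of $F$ and $L$. A system of representatives is \emph{admissible} if $P(v)\subseteq N[v']$ for each $v$ in case (i), and if, for each $v$ in case (ii) that has a private neighbor $a$ with $\varphi(a)\in B$, we have $v'=a$. No condition is imposed on the other representatives; in particular, the representative of a locked vertex is arbitrary. Admissible systems exist, since the conditions concern each $v$ separately.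

\begin{lemma}\label{lem:free}
For an admissible system of representatives, $A'$ dominates $P(v)$ for every $v\in F$.
\end{lemma}

\begin{proof}
In case (i), $P(v)\subseteq N[v']$. In case (ii), let $a\in P(v)$. If $\varphi(a)\in B$, then $a=v'\in A'$. Otherwise $y=\varphi(a)\in A$, and $y\ne v$, since $y=v$ would give $P(v)\subseteq N[a]$, which is case (i). By Lemma~\ref{lem:phi}, $y'\in P(y)\subseteq N(a)$.
\end{proof}

A vertex $v\in A$ with $|P(v)|=1$ is in case (i), so in the graphs of Section~\ref{sec:small} both vertices of $I$ are free. Locked vertices do occur.

\begin{example}\label{ex:locked}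
Let $G_6$ be the graph of Figure~\ref{fig:locked}: each of $a_1,a_2$ is adjacent to each of $v,p,w$, and $b$ is adjacent to $v$ and $p$. The maximum degree is $3$. Let $I=\{v,b\}$. Then $P(v)=\{a_1,a_2\}$, $P(b)=\{p\}$ and $U=\{w\}$. The set $I$ is maximal irredundant: adding $w$ makes $v$ redundant, and adding $a_1$, $a_2$ or $p$ makes $b$ redundant. Since $N(w)=\{a_1,a_2\}$, we have $A=\{v\}$ and $B=\{b\}$. As $a_1$ and $a_2$ are not adjacent, case (i) fails and $\varphi(a_1)=\varphi(a_2)=b$. So $v$ is locked. Indeed, deleting $v$ from $I\cup A'=\{v,b,a_1\}$ leaves $a_2$ undominated, and the other choice of $v'$ is symmetric.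
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.2, every node/.style={circle,draw,inner sep=1.8pt}]
\node[fill,label=left:$v$] (v) at (0,0) {};
\node[fill,label=below:$b$] (b) at (1.2,0) {};
\node[label=right:$p$] (p) at (2,0) {};
\node[label=right:$w$] (w) at (4,0) {};
\node[label=above:$a_1$] (a1) at (2,1.3) {};
\node[label=below:$a_2$] (a2) at (2,-1.3) {};
\draw (v)--(b)--(p) (v)--(a1)--(w)--(a2)--(v) (a1)--(p)--(a2);
\end{tikzpicture}
\caption{A graph of maximum degree $3$ with the maximal irredundant set $I=\{v,b\}$ (filled vertices). The set $I$ misses $w$. Adding one private neighbor $a_1$ of $v$ gives the dominating set $\{v,b,a_1\}$, from which $v$ cannot be deleted, because its second private neighbor $a_2$ would be undominated.}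
\label{fig:locked}
\end{figure}

Locked vertices will not be deleted, so we must bound their number. To see which bound is needed, allow each vertex of $I_1$ an extra cost of $\frac{\Delta-2}{\Delta-1}$, as in Theorem~\ref{thm:upper}. A locked vertex costs $1$ for its representative, which exceeds its allowance by $\frac1{\Delta-1}$. A vertex of $B$ costs nothing, so its allowance covers $\Delta-2$ locked vertices. We therefore want $|L|\le(\Delta-2)|B|$. For $b\in B$ let $m(b)$ be the number of vertices $a\in\bigcup_{v\in L}P(v)$ with $\varphi(a)=b$.

\begin{lemma}\label{lem:count}
We have $m(b)\le\Delta-1$ for every $b\in B$, and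
\begin{equation}\label{eq:count}
2|L|\le\sum_{b\in B}m(b)\le(\Delta-1)|B|.
\end{equation}
Moreover $|L|\le(\Delta-2)|B|$.
\end{lemma}

\begin{proof}
Let $b\in B$ and fix $p\in P(b)$. If $a\in P(v)$ with $v\in L$ and $\varphi(a)=b$, then $\varphi(a)\ne v$, so $a$ is adjacent to $p$ by Lemma~\ref{lem:phi}; also $a\ne b$, because $a\notin I$. The vertex $p$ has at most $\Delta-1$ neighbors other than $b$, so $m(b)\le\Delta-1$. Each locked vertex $v$ has at least two vertices $a\in P(v)$ with $\varphi(a)\in B$, and the sets $P(v)$ are disjoint, so $\sum_b m(b)\ge2|L|$. This proves~\eqref{eq:count}.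

If $\Delta\ge3$, then $\frac{\Delta-1}2\le\Delta-2$, and the last claim follows from~\eqref{eq:count}. If $\Delta=2$, then $L=\emptyset$, because a locked vertex has a neighbor in $I$ and two private neighbors, hence degree at least $3$.
\end{proof}

\subsection{Shared vertices: the auxiliary graph}

We shall delete only free vertices, so a shared vertex with a neighbor in $I\setminus F$ is safe. For each shared vertex $z$ with $N(z)\cap I\subseteq F$, fix a pair $e_z$ of two vertices of $N(z)\cap I$. Let $H$ be the graph with vertex set $F$ whose edges are these pairs; here we allow $F=\emptyset$, and different vertices $z$ may give the same edge. Every edge of $H$ at $v$ is $e_z$ for a shared neighbor $z$ of $v$, so by~\eqref{eq:deg} the maximum degree of $H$ is at most $\Delta-2$. Note that $F$, $L$ and $H$ depend on $\varphi$ and on the pairs $e_z$, but not on the representatives.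

\begin{proposition}\label{prop:D}
For every admissible system of representatives and every independent set $S$ of $H$, the set $D=(I\setminus S)\cup A'$ is a dominating set of $G$ with $|D|=|I|+|A|-|S|$.
\end{proposition}

\begin{proof}
The size is as stated because $S\subseteq I$, $|A'|=|A|$ and $A'\cap I=\emptyset$. Let $u\in V$. We distinguish cases by whether $u\in I$ and by the number of neighbors of $u$ in $I$.

If $u\in I\setminus S$, then $u\in D$. If $u\in S$, then $u\in A$ and $u$ is adjacent to $u'\in D$.

If $u\in U$, Lemma~\ref{lem:U} gives $v\in I_1$ with $P(v)\subseteq N(u)$. Then $v\in A$, and $u$ is adjacent to $v'\in D$.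

Let $u\notin I$ have exactly one neighbor $x$ in $I$. If $x\notin S$, then $x\in D$. If $x\in S$, then $x\in F$ and $u\in P(x)$, so $A'$ dominates $u$ by Lemma~\ref{lem:free}.

Let $u$ be shared. If $N(u)\cap I\subseteq S$, then $N(u)\cap I\subseteq F$, so $e_u$ is defined and is an edge of $H$ inside $S$, contrary to independence. So $u$ has a neighbor in $I\setminus S\subseteq D$.
\end{proof}

It remains to make $S$ large. Let $\alpha(H)$ denote the size of a largest independent set of $H$. We recall the greedy bound together with its equality case, which is needed in Section~\ref{sec:equality}.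

\begin{lemma}\label{lem:greedy}
Let $H$ be a graph on $m\ge0$ vertices with maximum degree at most $d$. Then $\alpha(H)\ge\frac m{d+1}$. If equality holds, then $H$ is a disjoint union of copies of $K_{d+1}$.
\end{lemma}

\begin{proof}
Choose a vertex, delete it and its neighbors, and repeat until no vertex is left. The chosen vertices are independent, and each step deletes at most $d+1$ vertices, so at least $\frac m{d+1}$ vertices are chosen.

Now let $J$ be an independent set with $|N_H[J]|\le(d+1)|J|-1$. Applying the bound to $H-N_H[J]$ and adding $J$ gives
\[
\alpha(H)\ge|J|+\frac{m-(d+1)|J|+1}{d+1}=\frac{m+1}{d+1}>\frac m{d+1}.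
\]
So in the equality case no such $J$ exists. A vertex $x$ of degree less than $d$ would give $J=\{x\}$, so $H$ is $d$-regular. A component that is not complete contains two vertices $x,y$ at distance $2$; they are non-adjacent and have a common neighbor, so $|N_H[x]\cup N_H[y]|\le2(d+1)-1$ and $J=\{x,y\}$ would be such a set. Hence every component is complete and $d$-regular.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:upper}]
Take an admissible system of representatives and a largest independent set $S$ of $H$. We apply Proposition~\ref{prop:D}, then Lemma~\ref{lem:greedy} with $d=\Delta-2$, then $|F|=|A|-|L|$, and then Lemma~\ref{lem:count}: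
\begin{align}
\gamma(G)\le|D|&=|I|+|A|-\alpha(H)\le|I|+|A|-\frac{|F|}{\Delta-1}\nonumber\\
&=|I|+\frac{(\Delta-2)|A|+|L|}{\Delta-1}\le|I|+\frac{\Delta-2}{\Delta-1}\bigl(|A|+|B|\bigr)\label{eq:chain}\\
&=|I|+\frac{\Delta-2}{\Delta-1}\,|I_1|\le\Bigl(2-\frac1{\Delta-1}\Bigr)|I|.\nonumber
\end{align}
The last step uses $|I_1|\le|I|$.
\end{proof}

\begin{remark}
Maximality of $I$ is used only in Lemmas~\ref{lem:U} and~\ref{lem:phi}. It cannot be dropped: a single vertex of a long path is an irredundant set. The degree bound is used only in~\eqref{eq:deg} and in Lemma~\ref{lem:count}.
\end{remark}

\section{Graphs that attain the bound}\label{sec:sharp}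

The chain~\eqref{eq:chain} indicates what an extremal graph should look like. Every vertex of $I$ should be non-isolated in $G[I]$ at the price of one edge, which calls for a perfect matching. Every vertex of $I$ should force one vertex of a dominating set outside $I$, which a pendant path of length $2$ achieves. The remaining $\Delta-2$ edges at each vertex should go to shared vertices that make $H$ a union of copies of $K_{\Delta-1}$. The matching needs $n$ even and the cliques need $(\Delta-1)\mid n$.

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
Let $k=\Delta-1\ge1$ and write $n=tk$; by hypothesis $n$ is even. Let $I=\{v_1,\dots,v_n\}$ be partitioned into $t$ blocks of size $k$. The graph $G$ has the following edges and further vertices: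
\begin{itemize}
\item an arbitrary perfect matching on $I$;
\item for each $i$, new vertices $a_i,w_i$ and the edges $v_ia_i$, $a_iw_i$;
\item for each pair $i<j$ with $v_i,v_j$ in the same block, a new vertex $z_{ij}$ and the edges $z_{ij}v_i$, $z_{ij}v_j$.
\end{itemize}
For $n=2$ and $\Delta=2,3$ these are the graphs $P_6$ and $G_7$. Each $v_i$ has degree $1+1+(k-1)=\Delta$, and all other vertices have degree at most $2\le\Delta$. So the maximum degree is exactly $\Delta$.

\emph{The set $I$ is maximal irredundant.} No $v_i$ is isolated in $G[I]$. The neighbors of $v_i$ outside $I$ are $a_i$, which is private, and vertices $z$, which are shared. So $I$ is irredundant and $a_i$ is the only private neighbor of $v_i$. In $I\cup\{a_i\}$ and in $I\cup\{w_i\}$ the vertex $a_i$ is no longer a private neighbor of $v_i$, so $v_i$ is redundant. In $I\cup\{z_{ij}\}$ the vertex $z_{ij}$ is not isolated and all its neighbors lie in $I$, so it is redundant. Hence $\operatorname{ir}(G)\le n$.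

\emph{Every dominating set $D$ has at least $n+t(k-1)$ vertices.} For each $i$, the set $D$ meets $N[w_i]=\{a_i,w_i\}$. Let $X$ be a block, let $Z_X=\{z_{ij}:v_i,v_j\in X\}$, and put
\[
C=(D\cap X)\cup\{v_i:\ z_{ij}\in D\cap Z_X\text{ for some }j>i\}.
\]
Then $|C|\le|D\cap(X\cup Z_X)|$. For each pair $v_i,v_j\in X$ with $i<j$, the set $D$ meets $N[z_{ij}]=\{z_{ij},v_i,v_j\}$, so $C$ contains $v_i$ or $v_j$. Thus at most one vertex of $X$ is missing from $C$, and $|D\cap(X\cup Z_X)|\ge k-1$. The $n$ sets $\{a_i,w_i\}$ and the $t$ sets $X\cup Z_X$ are pairwise disjoint, which gives the claim.

Since $n+t(k-1)=2n-t=\bigl(2-\frac1k\bigr)n$, Theorem~\ref{thm:upper} yields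
\[
\Bigl(2-\frac1k\Bigr)n\le\gamma(G)\le\Bigl(2-\frac1k\Bigr)\operatorname{ir}(G)\le\Bigl(2-\frac1k\Bigr)n.
\]
Equality holds throughout, so $\operatorname{ir}(G)=n$ and $\gamma(G)=\bigl(2-\frac1{\Delta-1}\bigr)n$.
\end{proof}

\section{The case of equality}\label{sec:equality}

We prove Theorem~\ref{thm:equality} by reading the chain~\eqref{eq:chain} as a list of equalities. The aim is to show that all vertices of $I$ are free, since then the structure of $H$ determines the neighborhood of $I$. For $\Delta\ge4$ the estimate $\frac{\Delta-1}2\le\Delta-2$ is strict and this is immediate. For $\Delta=3$ it is tight, and the chain alone does not exclude locked vertices: in Example~\ref{ex:locked} we have $|L|=|B|=1$, and $D=\{v,b,a_1\}$ has size $\frac32|I|$. There the vertex $b$ can be deleted from $D$, because $\{v,a_1\}$ is dominating. Step~3 below shows that this always happens.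

\begin{proof}[Proof of Theorem~\ref{thm:equality}]
Use the notation of Section~\ref{sec:upper}, and fix $\varphi$ and the pairs $e_z$, so that $F$, $L$ and $H$ are fixed.

\emph{Step 1: the equalities.} The chain~\eqref{eq:chain} holds for every admissible system of representatives and every largest independent set $S$ of $H$, and its two ends are equal by hypothesis. So every inequality in it is an equality. First, $|D|=\gamma(G)$ for all these choices. Second, $\alpha(H)=\frac{|F|}{\Delta-1}$, so by Lemma~\ref{lem:greedy} the graph $H$ is a disjoint union of copies of $K_{\Delta-1}$, possibly with no vertices. Third, $|L|=(\Delta-2)|B|$. Fourth, $I_1=I$, because $\frac{\Delta-2}{\Delta-1}>0$ for $\Delta\ge3$.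

\emph{Step 2: $B=\emptyset$ if $\Delta\ge4$.} If $B\ne\emptyset$, then~\eqref{eq:count} gives $|L|\le\frac{\Delta-1}2|B|<(\Delta-2)|B|$, contrary to Step~1.

\emph{Step 3: $B=\emptyset$ if $\Delta=3$.} Suppose that $b\in B$. We choose the representatives and $S$ so that $D\setminus\{b\}$ is dominating.

By Step~1, $|L|=|B|$, so both inequalities in~\eqref{eq:count} are equalities, and $m(b)=2$. Hence there are $v\in L$ and $a\in P(v)$ with $\varphi(a)=b$. The representative of a locked vertex is arbitrary, so we take an admissible system with $v'=a$. The vertex $a$ is adjacent to $v$ and, as $v\in A$, to some $w\in U$. Neither $v$ nor $w$ lies in $P(b)$, while $P(b)\subseteq N(a)$ by Lemma~\ref{lem:phi} and $a$ has degree at most $3$. So $P(b)$ consists of a single vertex $p$, which is adjacent to $a$.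

Let $x$ be a neighbor of $b$ in $I$. By Step~1, $H$ is a disjoint union of copies of $K_2$, so its largest independent sets consist of one endpoint of each edge, and we can choose $S$ with $x\notin S$. Let $D=(I\setminus S)\cup A'$. Then $b\in D$, because $S\subseteq F$ and $b\notin F$. Put $D^-=D\setminus\{b\}$; it contains $A'$ and $I\setminus(S\cup\{b\})$. Since $D$ is dominating, $D^-$ dominates every vertex outside $N[b]$. The vertex $b$ has degree at most $3$, so $N[b]$ consists of $b$, $x$, $p$ and possibly one more vertex $t$.
\begin{itemize}
\item We have $x\in D^-$, and $x$ dominates itself and $b$.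
\item The vertex $p$ is adjacent to $a=v'\in D^-$.
\item If $t\in I\setminus S$, then $t\in D^-$. If $t\in S$, then $t$ is adjacent to $t'\in D^-$.
\item Let $t\notin I$. Since $t\notin P(b)=\{p\}$, the vertex $t$ is shared and has a neighbor $y\in I\setminus\{b\}$. Suppose that $y\in S$. By~\eqref{eq:deg}, $t$ is the only shared neighbor of $y$. The vertex $y$ has degree $1$ in $H$, and the edge at $y$ is $e_z$ for a shared neighbor $z$ of $y$, so $z=t$. But $e_t$ is defined only if $N(t)\cap I\subseteq F$, whereas $b\in N(t)\cap I$ and $b\notin F$. Hence $y\notin S$, and $t$ is adjacent to $y\in D^-$.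
\end{itemize}
So $D^-$ is a dominating set of size $|D|-1=\gamma(G)-1$, a contradiction.

\emph{Step 4: the structure.} By Steps 1--3, $B=\emptyset$ and $L=\emptyset$, so $I=I_1=A=F$. Thus $H$ is a disjoint union of copies of $K_{\Delta-1}$ with vertex set $I$, and $e_z$ is defined for every shared vertex $z$.

Let $v\in I$. The $\Delta-2$ edges of $H$ at $v$ have the form $e_{z_1},\dots,e_{z_{\Delta-2}}$ for shared neighbors $z_i$ of $v$, and the $z_i$ are distinct because the edges are. Moreover $v$ has at least one neighbor in $I$ and at least one in $P(v)$. These three lower bounds add up to $\Delta$, and $v$ has degree at most $\Delta$, so all of them are exact. This proves (a), and it shows that the shared neighbors of $v$ are precisely $z_1,\dots,z_{\Delta-2}$. Consequently, for every $v\in I$, each shared neighbor $z$ of $v$ has $v\in e_z$, and distinct shared neighbors of $v$ have distinct pairs.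

Let $z$ be shared. Every $v\in N(z)\cap I$ lies in $e_z$, so $N(z)\cap I=e_z$ has exactly two elements. If $e_z=e_{\tilde z}$ for shared vertices $z$ and $\tilde z$, then both are shared neighbors of a vertex $v\in e_z$, so $z=\tilde z$. The pairs $N(z)\cap I$ are therefore distinct, and they are the edges of $H$. This proves (b).

The graph $G[I]$ is $1$-regular, so $2$ divides $|I|$, and $I$ is partitioned into cliques of $H$ of size $\Delta-1$, so $\Delta-1$ divides $|I|$. This proves (c). The final statement follows from (c) in one direction and from Theorem~\ref{thm:sharp} in the other.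
\end{proof}

\begin{remark}
The hypothesis $\Delta\ge3$ is needed. In the path on three vertices the middle vertex alone is a dominating set, so $\gamma=\operatorname{ir}=1$. The ratio equals $c_2=1$, but $\operatorname{ir}$ is odd.
\end{remark}

\begin{remark}
Conditions (a)--(c) do not imply equality, as they say nothing about the vertices that $I$ does not dominate. Identify $w_1$ and $w_2$ in $G_7$ to a single vertex $w$. The arguments of Section~\ref{sec:small} apply word for word and show that $I=\{v_1,v_2\}$ is maximal irredundant and that $\operatorname{ir}=2$. The neighborhoods of $v_1$, $v_2$ and $z$ are unchanged, so (a)--(c) hold with $\Delta=3$. But $v_1$ dominates $v_1,v_2,z,a_1$ and $a_2$ dominates $a_2,w$, so $\gamma=2$.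
\end{remark}

\begin{thebibliography}{9}

\bibitem{KF}
Pawaton Kaemawichanurat and Odile Favaron,
\emph{Partial Domination and Irredundance Numbers in Graphs},
arXiv:2206.07208 (2022).

\end{thebibliography}
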